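# Indecomposable ACM bundles of small rank on Geigle–Lenzing projective spaces of quadrangle type

## 1. Modules graded by the group $\mathbb L_n$

Throughout, $k$ is an algebraically closed field and all weights $p_i$ are integers $\ge 2$. The arguments below use neither algebraic closedness nor any assumption on the characteristic. We work with $n$ variables for all $n\ge 1$, because the proof is an induction on $n$; the bundles we care about live at $n=4$.

**Definition 1 (grading group).** For weights $p_1,\dots,p_n$ let
$$\mathbb L_n=\langle \vec x_1,\dots,\vec x_n,\vec c \mid p_1\vec x_1=\dots=p_n\vec x_n=\vec c\,\rangle ,$$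
an abelian group, ordered by $\vec x\ge\vec y$ if and only if $\vec x-\vec y\in\sum_i\mathbb Z_{\ge0}\vec x_i$.

There is a homomorphism $\mathbb L_n\to\mathbb Q$ with $\vec x_i\mapsto 1/p_i$ and $\vec c\mapsto 1$, so $\vec c$ has infinite order. Moreover $\mathbb L_n/\mathbb Z\vec c\cong\prod_i\mathbb Z/p_i$. Hence each $\vec x\in\mathbb L_n$ has a unique normal form $\vec x=\sum_i\ell_i\vec x_i+\ell\vec c$ with $0\le\ell_i\le p_i-1$ and $\ell\in\mathbb Z$, and $\vec x\ge0$ if and only if $\ell\ge0$.

*Example.* For weights $(2,3)$, put $\vec u=\vec x_1-\vec x_2$. Then $\vec x_1=3\vec u$, $\vec x_2=2\vec u$, $\vec c=6\vec u$, so $\mathbb L_2=\mathbb Z\vec u\cong\mathbb Z$. The normal form $\vec u=\vec x_1+2\vec x_2-\vec c$ shows that $\vec u\not\ge0$. For weights $(2,2)$ the element $\vec x_1-\vec x_2$ is nonzero and has order $2$, so $\mathbb L_n$ can have torsion.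

**Definition 2 (rings and modules).** Let $P_n=k[X_1,\dots,X_n]$ with $\deg X_i=\vec x_i$, let $f_n=\sum_{i\le n}X_i^{p_i}$, which is homogeneous of degree $\vec c$, and let $R_n=P_n/(f_n)$, so $\dim R_n=n-1$. "Module" means finitely generated $\mathbb L_n$-graded module, maps have degree $0$, and $M(\vec y)_{\vec x}=M_{\vec x+\vec y}$. A free module is a finite direct sum of twists of the ring. A *free summand* is a nonzero graded free direct summand, and $\mu(M)$ is the minimal number of homogeneous generators of $M$.

*Example.* For $n=1$ we have $\mathbb L_1=\mathbb Z\vec x_1$ and $R_1=k[X_1]/(X_1^{p_1})$. Every module is a direct sum of modules $\big(k[X_1]/(X_1^a)\big)(\vec y)$ with $1\le a\le p_1$, and the free ones are those with $a=p_1$. For weights $(2,2)$ the element $X_1+X_2$ is not homogeneous. So although $f_2=(X_1+X_2)^2$ in characteristic $2$, this produces no homogeneous zero divisor in $R_2$.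

The map $\mathbb L_n\to\mathbb Q$ makes these rings positively graded with degree-$0$ part $k$, so the usual facts about local rings have graded versions. We use four.

1. Graded Nakayama holds and projective modules are free.
2. Minimal graded free resolutions exist and are unique up to isomorphism, and every free resolution is the direct sum of the minimal one and trivial complexes $U\xrightarrow{=}U$.
3. Over $P_n$, $\operatorname{depth}M+\operatorname{pd}M=n$ for $M\neq0$ (Auslander–Buchsbaum).
4. In a Cohen–Macaulay ring of dimension $d$, elements $u_1,\dots,u_d$ of the graded maximal ideal such that $(u_1,\dots,u_d)$ has finite colength form a regular sequence. If the ideal $(u_1,\dots,u_m)$ contains a regular sequence of length $g$, then the Koszul homology $H_i(u_1,\dots,u_m)$ vanishes for $i>m-g$.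

**Definition 3 (MCM).** An $R_n$-module $M$ is *maximal Cohen–Macaulay* (MCM) if $M=0$ or $\operatorname{depth}M=\dim R_n=n-1$. By fact 3, a $P_n$-module killed by $f_n$ with $\operatorname{pd}_{P_n}\le1$ is an MCM $R_n$-module.

*Example.* $R_n$ is MCM, with $P_n$-resolution $P_n(-\vec c)\xrightarrow{f_n}P_n$. For $n=1$ every $R_1$-module is MCM.

## 2. ACM bundles and 2-extension bundles

In this section $n=4$, and we write $\mathbb L=\mathbb L_4$, $R=R_4$.

**Definition 4 (Geigle–Lenzing projective space).** The category of coherent sheaves on $\mathbb X$ is the quotient $\operatorname{coh}\mathbb X=\operatorname{mod}^{\mathbb L}R/\operatorname{mod}^{\mathbb L}_0R$ of finitely generated graded modules by the Serre subcategory of finite length modules, with quotient functor $\pi$. Put $\mathcal O=\pi(R)$. The line bundles are the $\mathcal O(\vec x)$, $\vec x\in\mathbb L$. The dimension is $2$, the dualizing element is $\vec\omega=\vec c-\sum_{i=1}^4\vec x_i$, and Serre duality reads $\operatorname{Ext}^2(E,F)\cong D\operatorname{Hom}(F,E(\vec\omega))$.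

*Example.* The module $R/(X_1,X_2,X_3)=k[X_4]/(X_4^{p_4})$ has finite length, so $\pi$ kills it. The module $R/(X_1,X_2)$ has dimension $1$, so $\pi$ does not kill it.

**Definition 5 (bundles).** A *vector bundle* is an object $\pi(M)$ with $M$ locally free on the punctured spectrum; its rank is the rank of $M$. An *ACM bundle* is a vector bundle $E$ with $\operatorname{Ext}^1(\mathcal O,E(\vec x))=0$ for all $\vec x\in\mathbb L$. Equivalently, $E\cong\pi(M)$ for a graded MCM $R$-module $M$.

*Example.* Line bundles are ACM, since $R$ is MCM. In particular there is no $\operatorname{Ext}^1$ between line bundles. For a bundle that is not ACM, let $\mathcal K$ be the kernel of $(X_i)_i:\bigoplus_{i=1}^4\mathcal O(-\vec x_i)\to\mathcal O$. This map is onto, because $R/(X_1,\dots,X_4)=k$ has finite length. So $\mathcal K$ has rank $3$, and it is locally the kernel of a surjection of free modules. The identity of $\mathcal O$ does not lift to $\bigoplus_i\mathcal O(-\vec x_i)$, since $\operatorname{Hom}(\mathcal O,\mathcal O(-\vec x_i))=R_{-\vec x_i}=0$. Hence $\operatorname{Ext}^1(\mathcal O,\mathcal K)\ne0$.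

**Definition 6 (2-extension bundle).** Put $\vec\delta=\sum_{i=1}^4(p_i-2)\vec x_i$. Let $L$ be a line bundle and $\vec x=\sum_i\ell_i\vec x_i$ with $0\le\vec x\le\vec\delta$, that is, $0\le\ell_i\le p_i-2$. The *2-extension bundle* $E_L\langle\vec x\rangle$ is the middle term of the exact sequence
$$0\to L(\vec\omega)\to E_L\langle\vec x\rangle\to\bigoplus_{i=1}^4L(\vec x-(1+\ell_i)\vec x_i)\xrightarrow{(X_i^{1+\ell_i})_i}L(\vec x)\to0 \tag{1}$$
representing a nonzero element of $\operatorname{Ext}^2(L(\vec x),L(\vec\omega))$.

That $\operatorname{Ext}^2$ is one-dimensional: by Serre duality it is dual to $\operatorname{Hom}(L(\vec\omega),L(\vec x+\vec\omega))=R_{\vec x}$. Since $\vec x=\sum\ell_i\vec x_i$ is a normal form without $\vec c$, the only monomial of degree $\vec x$ is $\prod X_i^{\ell_i}$. From (1), the rank is $1+4-1=4$. The source records that these bundles are ACM; Proposition 6 shows it again.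

*Example.* For weights $(2,2,2,2)$ we have $\vec\delta=0$, so there is one 2-extension bundle for each $L$, the middle term of $0\to L(\vec\omega)\to E\to\bigoplus_iL(-\vec x_i)\to L\to0$. For weights $(3,2,2,2)$ we have $\vec\delta=\vec x_1$, so $\vec x\in\{0,\vec x_1\}$. For $\vec x=\vec x_1$ the right-hand map is $(X_1^2,X_2,X_3,X_4):L(-\vec x_1)\oplus\bigoplus_{i\ge2}L(\vec x_1-\vec x_i)\to L(\vec x_1)$.

## 3. Indecomposable ACM bundles of rank at most four

Line bundles have rank $1$, and 2-extension bundles have rank $4$. Is anything else possible in ranks up to $4$?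

**Conjecture** (Jianmin Chen, Shiquan Ruan and Weikang Weng, "Brieskorn-Pham singularities via ACM bundles on Geigle-Lenzing projective spaces", arXiv:2501.15375 (2025)). Let $\mathbb X$ be a GL projective space attached to an $\mathbb L$-graded quadrangle singularity of weight type $(p_1,\dots,p_4)$ with $p_i\ge2$. Then each indecomposable ACM bundle of rank four is a 2-extension bundle. Moreover, there is no rank two or three indecomposable ACM bundle.

The conjecture is true, for all weights.

**Theorem C.** For $n=4$, every indecomposable ACM bundle that is not a line bundle has rank $\ge4$, and those of rank $4$ are exactly the 2-extension bundles. In particular there are none of rank $2$ or $3$.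

The first move is to replace bundles by modules.

**Lemma 1.** For graded MCM $R_4$-modules $M,N$ the map $\operatorname{Hom}(M,N)\to\operatorname{Hom}(\pi M,\pi N)$ is bijective.

*Proof.* By definition of the quotient category, $\operatorname{Hom}(\pi M,\pi N)$ is the direct limit of the groups $\operatorname{Hom}(M',N/N')$ over submodules with $M/M'$ and $N'$ of finite length. If $N=0$ there is nothing to prove. Otherwise $\operatorname{depth}N=3\ge2$, so $N$ has no nonzero finite length submodule, whence $N'=0$, and $\operatorname{Ext}^i_R(Q,N)=0$ for $Q$ of finite length and $i=0,1$. Applying $\operatorname{Hom}(-,N)$ to $0\to M'\to M\to M/M'\to0$ gives $\operatorname{Hom}(M',N)=\operatorname{Hom}(M,N)$. So the limit is $\operatorname{Hom}(M,N)$. $\square$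

Consequently direct sum decompositions of $\pi(M)$ and of $M$ correspond, and a nonzero MCM module is not killed by $\pi$, because it has dimension $3$. So we must study indecomposable MCM modules over $R_4$, and recognize the 2-extension bundles among them.

## 4. Koszul modules $C_{\mathbf a}$

These are the modules that will turn out to be the smallest non-free ones.

**Definition 7 (Koszul module).** Let $\mathbf a=(a_1,\dots,a_n)$ with $1\le a_i\le p_i-1$, and put $u_i=X_i^{a_i}$, $v_i=X_i^{p_i-a_i}$. Let $\Lambda$ be the exterior algebra over $P_n$ on $e_1,\dots,e_n$ with $\deg e_i=a_i\vec x_i$. Let $\delta$ be the antiderivation with $\delta e_i=u_i$, of degree $0$, let $\sigma=\big(\sum_iv_ie_i\big)\wedge-$, of degree $\vec c$, and let $D=\delta+\sigma$.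

We have $\delta^2=0=\sigma^2$. With $w=\sum v_ie_i$, the antiderivation rule $\delta(w\wedge\eta)=\delta(w)\eta-w\wedge\delta\eta$ gives $\delta\sigma+\sigma\delta=\delta(w)=\sum u_iv_i=f_n$. Hence $D^2=f_n$. Put
$$F^0=\bigoplus_j\Lambda^{2j}(j\vec c),\qquad F^1=\bigoplus_j\Lambda^{2j+1}(j\vec c).$$
With these twists $D$ becomes two maps of degree $0$, $\varphi:F^1\to F^0$ and $\psi:F^0\to F^1(\vec c)$, and
$$\varphi\psi=f_n,\qquad\psi\varphi=f_n. \tag{2}$$
Then $C_{\mathbf a}:=\operatorname{coker}(\varphi:F^1\to F^0)$.

By (2), $\varphi$ is injective and $f_n$ kills $C_{\mathbf a}$. So $0\to F^1\to F^0\to C_{\mathbf a}\to0$ is a $P_n$-resolution and $C_{\mathbf a}$ is an MCM $R_n$-module. Because $1\le a_i\le p_i-1$, all entries of $\varphi$ and $\psi$ lie in $(X_1,\dots,X_n)$. So the resolution is minimal and $\mu(C_{\mathbf a})=\operatorname{rank}F^0=2^{n-1}$. The construction does not depend on the order of the variables.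

*Examples.* For $n=1$, $C_a=k[X_1]/(X_1^a)$. For $n=2$, in the bases $e_1,e_2$ of $F^1$ and $1,e_1\wedge e_2$ of $F^0$,
$$\varphi=\begin{pmatrix}u_1&u_2\\-v_2&v_1\end{pmatrix},\qquad\psi=\begin{pmatrix}v_1&-u_2\\v_2&u_1\end{pmatrix},$$
and one multiplies out $\varphi\psi=\psi\varphi=u_1v_1+u_2v_2=f_2$. For $n=4$, $C_{\mathbf a}$ has $8$ generators.

**No free summand.** *$C_{\mathbf a}$ has no free summand.* Otherwise the minimal resolution $\varphi$ would have a direct summand $f_n:P_n(\vec y-\vec c)\to P_n(\vec y)$. Since $\varphi$ is injective, $\psi$ is determined by $\varphi\psi=f_n$, so it would have the identity of $P_n(\vec y)$ as a direct summand. This contradicts $\operatorname{im}\psi\subset(X_1,\dots,X_n)F^1(\vec c)$.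

## 5. Modules over $R_{n+1}$ as periodic chains over $P_n$

This section sets up the induction on the number of variables. Fix $n\ge1$ and write
$$P=P_n,\quad f=f_n,\quad X=X_{n+1},\quad\vec x=\vec x_{n+1},\quad p=p_{n+1},\qquad R_{n+1}=P[X]/(X^p+f).$$
The ring $R_{n+1}$ is $P$-free on $1,X,\dots,X^{p-1}$, and $\mathbb L_{n+1}=\bigsqcup_{j=0}^{p-1}(\mathbb L_n+j\vec x)$.

**Definition 8 (slices and chain).** For an $R_{n+1}$-module $M$ and $j\in\mathbb Z$ let $M^j=\bigoplus_{\vec y\in\mathbb L_n}M_{\vec y+j\vec x}$, an $\mathbb L_n$-graded $P$-module with $M_{\vec y+j\vec x}$ in degree $\vec y$.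

Since $p\vec x=\vec c$, we have $M^{j+p}=M^j(\vec c)$. Multiplication by $X$ gives maps $M^{j-1}\to M^j$, compatible with this periodicity, and every $p$-fold composite $M^j\to M^{j+p}=M^j(\vec c)$ is $-f$. Conversely, such a $p$-periodic sequence is the same thing as an $R_{n+1}$-module. One period
$$M^0\to M^1\to\dots\to M^p=M^0(\vec c)$$
contains all the data, and as a $P$-module $M$ is the direct sum of the $M^j$ over one period. Since $M(m\vec x)^j=M^{j+m}$, twisting by $m\vec x$ shifts the index; we call this *rotation*. Also $M(\vec y)^j=M^j(\vec y)$ for $\vec y\in\mathbb L_n$.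

*Example.* For $R_{n+1}$ itself, $M^j=X^jP\cong P$ for $0\le j\le p-1$. The chain is $P=P=\dots=P\xrightarrow{-f}P(\vec c)$.

**MCM modules.** Since $R_{n+1}$ is finite over $P$ and $\dim P=n=\dim R_{n+1}$, $M$ is MCM over $R_{n+1}$ if and only if it is MCM over $P$, and by fact 3 this means that all $M^j$ are $P$-free. In that case $X:M^{j-1}\to M^j$ is injective, because $X^p=-f$ is. So the ranks of the $M^j$ do not decrease with $j$; being periodic, they are all equal to one number $r$.

**Rank.** We check that $r$ is the rank of $M$. A nonzero homogeneous element of $R_{n+1}$ has the form $X^jg$ with $0\le j<p$ and $0\ne g\in P$ homogeneous. It divides $X^pg=-fg$, a nonzero element of $P$, so it is a nonzerodivisor on every $P$-free $R_{n+1}$-module. Let $S\subset R_{n+1}$ and $S_0\subset P$ be the sets of nonzero homogeneous elements. The divisibility just noted gives $S^{-1}M=S_0^{-1}M$ for every $M$. All nonzero homogeneous elements of $S^{-1}R_{n+1}$ are invertible, so its graded modules are free. Define $\operatorname{rank}M$ as the rank of $S^{-1}M$ over $S^{-1}R_{n+1}$; it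 is additive on exact sequences. Now $S^{-1}R_{n+1}=S_0^{-1}R_{n+1}$ is free of rank $p$ over $S_0^{-1}P$, and for $M$ MCM, $S_0^{-1}M$ is free over $S_0^{-1}P$ of rank $pr$. Hence $\operatorname{rank}M=r$. Finally $S$ consists of nonzerodivisors of $R_{n+1}$, so it meets no associated prime, and $M$ is free of this rank at each of these primes; this is the usual rank. In particular, a nonzero MCM module over $R_m$, $m\ge2$, has rank $\ge1$.

**Chains of submodules.** Let $M$ be MCM. Use the injections $X$ to regard $M^0,\dots,M^p$ as submodules of $M^p$. The image of $M^0$ under $X^p=-f$ in $M^p=M^0(\vec c)$ is $fM^p$, so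
$$fM^p=M^0\subset M^1\subset\dots\subset M^p. \tag{3}$$
$M$ is recovered from (3): the maps within the period are the inclusions, and the next one is $M^p\xrightarrow{-f}M^1(\vec c)$. Two consequences will be used repeatedly.

1. Suppose $M^p=A\oplus B$ as graded $P$-modules with $M^j=(M^j\cap A)\oplus(M^j\cap B)$ for $0\le j\le p$. Then $M^0\cap A=fM^p\cap A=fA$, and likewise for $B$. So the two subchains are of the form (3), and $M$ decomposes accordingly as an $R_{n+1}$-module.
2. For $W\subset M^0$ put $f^{-1}W=\{m\in M^p:fm\in W\}$. Since $f:M^p\to M^0$ is bijective (of degree $\vec c$), $f^{-1}$ carries direct sum decompositions of $M^0$ to direct sum decompositions of $M^p$.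

**Definition 9 (jumps).** $J_j=\operatorname{coker}(X:M^{j-1}\to M^j)$. So $J_{j+p}=J_j(\vec c)$.

For $M$ MCM, $J_j$ is killed by $f$, since $-f$ maps $M^j(-\vec c)=M^{j-p}$ into $M^j$ through $M^{j-1}$. Also $\operatorname{pd}_PJ_j\le1$. So each $J_j$ is an MCM $R_n$-module, possibly $0$. Since $M^p/fM^p$ is a free $R_n$-module of rank $r$, filtered by (3) with quotients $J_1,\dots,J_p$,
$$\operatorname{rank}M=r=\sum_{j=1}^p\operatorname{rank}_{R_n}J_j\qquad(n\ge2). \tag{4}$$
Since $M/XM$ is the direct sum of the $J_j$ over one period,
$$\mu(M)=\sum_{j=1}^p\mu(J_j). \tag{5}$$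
The module $R_{n+1}(\vec z)$ has exactly one nonzero jump per period, because $R_{n+1}/XR_{n+1}=R_n$.

## 6. Rank-one chains over $k[X_1]$

Take $n=1$, so $P=k[X_1]$ and $f=X_1^{p_1}$, and consider MCM $R_2$-modules of rank $1$ by hand. The chain consists of twists of $k[X_1]$, and its maps are nonzero scalars times $X_1^{c_1},\dots,X_1^{c_{p_2}}$ with
$$c_j\ge0,\qquad c_1+\dots+c_{p_2}=p_1 .$$
The jumps are twists of $k[X_1]/(X_1^{c_j})$, so by (5) $\mu(M)$ is the number of nonzero exponents.

* One nonzero exponent: a generator of the slice right after that map generates $M$ and $M$ is a twist of $R_2$.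
* Two nonzero exponents: for $1\le a\le p_1-1$ and $1\le b\le p_2-1$ the ideal $I=(X_1^a,X_2^b)$ of $R_2$ is of this kind. Indeed $I^j=X_1^aX_2^jk[X_1]$ for $0\le j<b$ and $I^j=X_2^jk[X_1]$ for $b\le j<p_2$. The exponent is $a$ at position $b$, and it is $p_1-a$ at position $p_2$ because $X_2^{p_2}=-X_1^{p_1-a}\cdot X_1^a$. The generators $g_1=X_2^b$, $g_2=X_1^a$ satisfy $X_1^ag_1-X_2^bg_2=0$ and $X_2^{p_2-b}g_1+X_1^{p_1-a}g_2=0$. These are the columns of the matrix $\varphi$ of Section 4 for $\mathbf a=(a,p_2-b)$.
* Three nonzero exponents: possible exactly when $p_1,p_2\ge3$. For weights $(3,3)$ take the ideal $I=(X_1,X_2)^2$. Its slices $I^0,I^1,I^2$ are generated by $X_1^2$, $X_1X_2$, $X_2^2$, and since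
$$X_2\cdot X_1^2=X_1\cdot X_1X_2,\qquad X_2\cdot X_1X_2=X_1\cdot X_2^2,\qquad X_2\cdot X_2^2=-X_1\cdot X_1^2,$$
the chain is $(X_1,X_1,-X_1)$.

The last module has rank $1$ and $\mu=3$. Being of rank $1$, it is indecomposable, and it is not a twist of $R_2$, so it has no free summand. It is not a $C_{\mathbf a}(\vec y)$, since $\mu(C_{\mathbf a})=2$.

## 7. Free summands of jumps

We want to bound $\operatorname{rank}M$ from below through (4), using a bound for the jumps. This only works if the jumps have no free summands, since a free jump may have rank $1$. The next lemma removes this obstacle.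

**Lemma 2.** Let $M$ be MCM over $R_{n+1}$. If some $J_j$ has a free $R_n$-summand, then $M$ has a free $R_{n+1}$-summand.

*Proof.* Rotate so that $j=1$, and let $J_1\cong R_n(\vec y)\oplus J'$.

**Step 1: split the first two slices.** The free resolution $0\to M^0\to M^1\to J_1\to0$ is isomorphic to the sum of $P(\vec y-\vec c)\xrightarrow{f}P(\vec y)$, the minimal resolution of $J'$, and trivial complexes. Hence, as submodules, $M^1=A\oplus B$ and $M^0=fA\oplus B'$ with $A\cong P(\vec y)$ and $B'=M^0\cap B$.

**Step 2: transport the splitting to $M^p$.** Put $B''=f^{-1}B'$. As $f^{-1}(fA)=A$, we get $M^p=A\oplus B''$. Moreover $fB\subset M^0\cap B=B'$, because $f$ kills $J_1=M^1/M^0$. So $B'\subset B\subset B''$, and the splitting of $M^p$ is compatible with that of $M^1$.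

**Step 3: split the whole chain.** For $1\le j\le p$ we have $A\subset M^1\subset M^j\subset A\oplus B''$, so the modular law gives $M^j=A\oplus(M^j\cap B'')$. Also $M^0=fM^p=fA\oplus fB''$. By consequence 1 in Section 5, $M=N\oplus N'$ with $N^0=fA$ and $N^1=\dots=N^p=A$.

**Step 4: $N$ is free.** Let $g$ generate $A=N^1$. Then $N^j=X^{j-1}Pg$ for $1\le j\le p$, so $N=R_{n+1}g$. The surjection from a twist of $R_{n+1}$ onto $N$ is an isomorphism, since both sides are $P$-free of rank $p$. $\square$

**Lemma 3.** Let $M\ne0$ be MCM over $R_{n+1}$ without free summands. Then all nonzero jumps are MCM $R_n$-modules without free summands, and the number $s$ of nonzero jumps per period is at least $2$.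

*Proof.* The first statement is Lemma 2. If $s=0$, then $M^p=fM^p$, so $M^p=0$ by Nakayama and $M=0$. If $s=1$, rotate so that the nonzero jump is $J_1$. Then $M^1=M^p$ and $J_1\cong M^p/fM^p$ is a nonzero free $R_n$-module, contradicting the first statement. $\square$

## 8. Rank two over $R_3$: where counting ranks stops

The natural plan is now to induct with (4) alone. The lower bound works at once: over $R_2$, nonzero MCM modules have rank $\ge1$. By (4) and Lemma 3, those without free summands have rank $\ge2$ over $R_3$ and rank $\ge4$ over $R_4$. This already excludes ranks $2$ and $3$ in the conjecture.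

For the classification of rank four, the plan asks us to classify the rank-two modules over $R_3$ first. Let $M$ be one, without free summands. Then (4) and Lemma 3 give two nonzero jumps, each of rank $1$ over $R_2$ and without free summands. Here the plan stops: for weights $p_1=p_2=3$, rank one without free summands allows a Koszul module but also the ideal $(X_1,X_2)^2$ of Section 6. The rank of $J_1$ does not determine $J_1$.

What rules out the ideal is the number of generators. $J_1$ is a quotient of $M^1$, which is free of rank $r=\operatorname{rank}M=2$, so $\mu(J_1)\le2$, while $(X_1,X_2)^2$ needs three generators. So rank upstairs controls $\mu$ downstairs. The way past the obstacle is a second induction, on $\mu$ instead of the rank. It starts at $n=1$, where everything is explicit. For it to close up, we need that with two jumps $\mu(J_1)=r$ exactly, and that $M$ can be rebuilt from $J_1$.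

## 9. Chains with two jumps

**Lemma 4.** Let $M$ be as in Lemma 3 with $s=2$. Rotate so that the nonzero jumps are $J_1$ and $J_{b+1}$, $1\le b\le p-1$. Then $M^0\to M^1$ is the minimal $P$-resolution of $J_1$; $r=\mu(J_1)=\mu(J_{b+1})$; and $M$ is determined up to isomorphism by $b$ and $J_1$. If $M$ is indecomposable, so is $J_1$.

*Proof.* The chain (3) reads $M^0\subset M^1=\dots=M^b\subset M^{b+1}=\dots=M^p$.

**Step 1: the resolution is minimal.** Suppose $M^0\to M^1$ contains a trivial summand: $M^1=B\oplus U$ and $M^0=B'\oplus U$ with $B'\subset B$ and $U\ne0$ free. Then $M^p=f^{-1}B'\oplus f^{-1}U$. Since $f$ kills $M^1/M^0$, we have $fB\subset M^0\cap B=B'$, so $B\subset f^{-1}B'$; clearly $U\subset f^{-1}U$. Therefore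
$$J_{b+1}=M^{b+1}/M^b=M^p/M^1\cong f^{-1}B'/B\ \oplus\ f^{-1}U/U .$$
With $F=f^{-1}U$, which is free and nonzero, $U=fF$ and $f^{-1}U/U=F/fF$ is a nonzero free $R_n$-module. This contradicts Lemma 3.

**Step 2: the generator counts.** By Step 1, $r=\operatorname{rank}M^1=\mu(J_1)$. Rotating position $b+1$ to position $1$ puts us in the same situation, so $r=\mu(J_{b+1})$.

**Step 3: rebuilding $M$.** Identify $M^1,\dots,M^b$ with each other and $M^{b+1},\dots,M^p$ with each other through $X$. What remains are two maps, $\alpha:M^0\to M^1$ and $\beta:M^1\cong M^b\to M^{b+1}\cong M^p=M^0(\vec c)$, with $\beta\alpha=-f$. Up to isomorphism $\alpha$ is the minimal resolution of $J_1$. Since $\alpha$ is injective between free modules of equal rank, it is invertible over the fraction field of $P$, so $\beta=-f\alpha^{-1}$ is forced.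

**Step 4: decompositions.** If $J_1=U\oplus V$ with $U,V\ne0$, then the minimal resolution $\alpha$ splits accordingly, hence so does $\beta=-f\alpha^{-1}$, and $M$ splits nontrivially. $\square$

**Lemma 5.** In Lemma 4, if $J_1\cong C_{\mathbf a}(\vec y)$ over $R_n$, then $M\cong C_{(\mathbf a,b)}(\vec y-\vec x)$. Conversely, every $C_{(\mathbf a,b)}$ has exactly two nonzero jumps per period, and $\operatorname{rank}_{R_{n+1}}C_{(\mathbf a,b)}=2^{n-1}$.

*Proof.* Twisting $M$ by $-\vec y\in\mathbb L_n$, we may take $\vec y=0$. Let $\varphi:F'^1\to F'^0$ and $\psi:F'^0\to F'^1(\vec c)$ be the Koszul maps for $\mathbf a$ over $P=P_n$, coming from $D'$.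

**Step 1: write down the chain.** By Lemma 4, $M$ is isomorphic to the chain
$$M^0=F'^1,\qquad M^1=\dots=M^b=F'^0,\qquad M^{b+1}=\dots=M^p=F'^1(\vec c), \tag{6}$$
where $X$ is $\varphi$ on $M^0$, $-\psi$ on $M^b$, and the identity otherwise. By (2) all $p$-fold composites are $-f$.

**Step 2: generators and relations of $M$.** $M$ is generated over $P[X]$ by $F'^0=M^1$ and $F'^1(\vec c)=M^{b+1}$. For $g\in M^1$, $X^{b-1}g$ is $g$ in $M^b$, and one more $X$ gives $-\psi(g)\in M^{b+1}$. For $h\in M^{b+1}$, $X^{p-b-1}h$ is $h$ in $M^p=M^0(\vec c)$, and one more $X$ gives $\varphi(h)\in M^1(\vec c)$. So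
$$X^bg+\psi(g)=0\quad(g\in F'^0),\qquad X^{p-b}h-\varphi(h)=0\quad(h\in F'^1(\vec c)). \tag{7}$$
Let $N$ be the $P[X]$-module with generators $F'^0(-\vec x)\oplus F'^1(\vec c)(-(b+1)\vec x)$, extended to $P[X]$, and relations (7). The twists record that the generators sit in the slices $1$ and $b+1$. As a $P$-module, $N$ is generated by the elements $X^ig$ ($0\le i<b$) and $X^ih$ ($0\le i<p-b$), with $g,h$ running over bases, since by (7) their $P$-span is closed under $X$. The surjection $N\to M$ sends these elements to $P$-bases of $M^1,\dots,M^p$, that is, to a $P$-basis of $M$. Hence $N\cong M$.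

**Step 3: generators and relations of $C_{(\mathbf a,b)}$.** Write $e=e_{n+1}$, so $\deg e=b\vec x$, $\delta e=X^b$, and $\sigma$ contains the extra term $X^{p-b}e\wedge-$. For $\eta$ in the exterior algebra on $e_1,\dots,e_n$,
$$D\eta=D'\eta+X^{p-b}e\wedge\eta,\qquad D(e\wedge\eta)=X^b\eta-e\wedge D'\eta ,$$
where the second formula uses $w'\wedge e=-e\wedge w'$ for $w'=\sum_{i\le n}v_ie_i$. The even part is generated by $F'^0$ and $e\wedge F'^1$. The latter appears as $F'^1(\vec c)(-b\vec x)$, since $e\wedge\Lambda'^{2j+1}$, where $\Lambda'$ denotes the exterior algebra on $e_1,\dots,e_n$, sits in $\Lambda^{2j+2}((j+1)\vec c)$. The relations, one for each odd element, are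
$$X^bg-e\wedge D'g=0\quad(g\text{ even}),\qquad D'h+X^{p-b}e\wedge h=0\quad(h\text{ odd}).$$
Write $h$ for the generator $-e\wedge h$. The relations become $X^bg+\psi(g)=0$ and $\varphi(h)-X^{p-b}h=0$, which are exactly (7). The generating module $F'^0\oplus F'^1(\vec c)(-b\vec x)$ differs from that of $N$ by the twist $(-\vec x)$. Hence $M\cong N\cong C_{(\mathbf a,b)}(-\vec x)$.

**Step 4: the converse.** The chain (6) is defined for any $\mathbf a$ and $b$, and Steps 2 and 3 show that it is $C_{(\mathbf a,b)}(-\vec x)$. Its jumps are $\operatorname{coker}\varphi$ and $\operatorname{coker}\psi$. Both are nonzero, because $\varphi,\psi$ have entries in $(X_1,\dots,X_n)$. Its rank is $\operatorname{rank}F'^0=2^{n-1}$. $\square$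

## 10. The bounds $2^{n-1}$ for generators and $2^{n-2}$ for ranks

**Theorem A.** Let $n\ge1$ and let $M\ne0$ be an MCM $R_n$-module without free summands. Then $\mu(M)\ge2^{n-1}$, with equality if and only if $M\cong C_{\mathbf a}(\vec y)$ for some $\mathbf a,\vec y$. The modules $C_{\mathbf a}(\vec y)$ are indecomposable and have no free summands.

*Proof.* That $C_{\mathbf a}(\vec y)$ has no free summand and $\mu(C_{\mathbf a}(\vec y))=2^{n-1}$ was shown in Section 4. The rest of the bound and of the equality statement is by induction on $n$.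

**Step 1: $n=1$.** $M$ is a direct sum of modules $\big(k[X_1]/(X_1^a)\big)(\vec y)$ with $1\le a\le p_1-1$, because those with $a=p_1$ are free. So $\mu(M)\ge1$, with equality if and only if $M\cong C_a(\vec y)$.

**Step 2: from $n$ to $n+1$.** By (5), Lemma 3 and induction, $\mu(M)\ge s\cdot2^{n-1}\ge2^n$. If equality holds, then $s=2$ and, after rotation, $\mu(J_1)=2^{n-1}$. So $J_1\cong C_{\mathbf a}(\vec y)$ by induction, and Lemma 5 gives that $M$ is a twist of $C_{(\mathbf a,b)}$.

**Step 3: indecomposability.** If $C_{\mathbf a}=U\oplus V$ with $U,V\ne0$, then $U$ and $V$ are MCM and neither has a free summand. So $2^{n-1}=\mu(C_{\mathbf a})=\mu(U)+\mu(V)\ge2\cdot2^{n-1}$, a contradiction. $\square$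

**Theorem B.** Let $n\ge2$ and let $M\ne0$ be MCM over $R_n$ without free summands. Then $\operatorname{rank}M\ge2^{n-2}$. If $n\ge3$, equality holds if and only if $M\cong C_{\mathbf a}(\vec y)$ for some $\mathbf a,\vec y$.

*Proof.* For $n=2$ the bound $\operatorname{rank}M\ge1$ was noted in Section 5. For the step from $n$ to $n+1$ with $n\ge2$:

**Step 1: the bound.** By (4), Lemma 3 and induction, $\operatorname{rank}M\ge s\cdot2^{n-2}\ge2^{n-1}$.

**Step 2: equality.** If $\operatorname{rank}M=2^{n-1}$, then $s=2$. After rotation, Lemma 4 gives $\mu(J_1)=r=2^{n-1}$. Here Theorem A takes over: $J_1\cong C_{\mathbf a}(\vec y)$. By Lemma 5, $M$ is a twist of some $C_{(\mathbf a,b)}$. Note that the equality case of Theorem B for $n$ is not used, so its absence at $n=2$ does no harm.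

**Step 3: the converse.** $C_{(\mathbf a,b)}(\vec y)$ has no free summand by Theorem A, and rank $2^{n-1}$ by Lemma 5. $\square$

## 11. In four variables, Koszul modules are 2-extension bundles

**Proposition 6.** Let $n=4$, $1\le a_i\le p_i-1$ and $\vec\ell:=\sum_i(a_i-1)\vec x_i$, so $0\le\vec\ell\le\vec\delta$. Then for all $\vec y\in\mathbb L$,
$$\pi(C_{\mathbf a}(\vec y))\cong E_L\langle\vec\ell\,\rangle,\qquad L=\mathcal O(\vec c-\vec\ell+\vec y).$$
Hence the 2-extension bundles are exactly the bundles $\pi(C_{\mathbf a}(\vec y))$.

*Proof.* We may take $\vec y=0$. Write $f=f_4$, $R=R_4$, $\bar\Lambda=\Lambda\otimes R$, $\bar F^i=F^i\otimes R$, and let $\bar D$ be the reduction of $D$; in computations over $R$ we write $\delta,\sigma$ for the reductions, so $\delta\sigma+\sigma\delta=0$ there.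

**Step 1: describe $C_{\mathbf a}$ as a kernel.** The purpose is to find elements of $C_{\mathbf a}$ to which Koszul homology applies. If $x\in F^0$ or $x\in F^1$ and $Dx=fz=D(Dz)$, then $x=Dz$, because $D$ is injective ($D^2=f$). So the $2$-periodic complex $(\bar F^\bullet,\bar D)$ is exact. Since $f$ kills $C_{\mathbf a}$,
$$E:=C_{\mathbf a}=\operatorname{coker}(\bar F^1\to\bar F^0)\cong\ker\big(\bar D:\bar F^1(\vec c)\to\bar F^0(\vec c)\big),\qquad\bar F^1(\vec c)=\bar\Lambda^1(\vec c)\oplus\bar\Lambda^3(2\vec c).$$
So $E$ consists of the pairs $(\omega_1,\omega_3)$ with $\delta\omega_1=0$, $\sigma\omega_1+\delta\omega_3=0$, $\sigma\omega_3=0$.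

**Step 2: Koszul homology of $u_1,\dots,u_4$ over $R$.** As $a_i<p_i$, we have $R/(u_1,u_2,u_3)=P_4/(X_1^{a_1},X_2^{a_2},X_3^{a_3},X_4^{p_4})$, which has finite length. Since $R$ is Cohen–Macaulay of dimension $3$, fact 4 shows that $u_1,u_2,u_3$ is $R$-regular and $H_i(u_1,\dots,u_4;R)=0$ for $i\ge2$. The Koszul complex in question is $(\bar\Lambda,\delta)$.

**Step 3: an exact sequence of modules.** Let $K=\ker(\delta:\bar\Lambda^1(\vec c)\to\bar\Lambda^0(\vec c))$ and $\rho:E\to K$, $(\omega_1,\omega_3)\mapsto\omega_1$.

* *$\rho$ is onto.* Let $\delta\omega_1=0$. Then $\delta\sigma\omega_1=-\sigma\delta\omega_1=0$, and $H_2=0$ gives $\omega_3$ with $\sigma\omega_1=-\delta\omega_3$. Then $\delta\sigma\omega_3=-\sigma\delta\omega_3=\sigma\sigma\omega_1=0$. Since $\delta$ is injective on $\bar\Lambda^4$ ($H_4=0$), $\sigma\omega_3=0$. So $(\omega_1,\omega_3)\in E$.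
* *$\ker\rho\cong\bar\Lambda^4(2\vec c)$ via $\omega_4\mapsto(0,\delta\omega_4)$.* This map is injective since $H_4=0$. It lands in $E$, because $\delta\delta\omega_4=0$ and $\sigma\delta\omega_4=-\delta\sigma\omega_4=0$, as $\bar\Lambda^5=0$. If $(0,\omega_3)\in E$, then $\delta\omega_3=0$, so $\omega_3\in\operatorname{im}\delta$ as $H_3=0$.

So the sequence
$$0\to R\big(2\vec c-\textstyle\sum a_i\vec x_i\big)\to E\to\bigoplus_iR(\vec c-a_i\vec x_i)\xrightarrow{(X_i^{a_i})_i}R(\vec c) \tag{8}$$
is exact, and its last map has cokernel $\big(R/(u_1,\dots,u_4)\big)(\vec c)$, which has finite length.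

**Step 4: apply $\pi$.** With $L=\mathcal O(\vec c-\vec\ell)$ we have $L(\vec\ell)=\mathcal O(\vec c)$, $L(\vec\ell-a_i\vec x_i)=\mathcal O(\vec c-a_i\vec x_i)$ and $L(\vec\omega)=\mathcal O(2\vec c-\vec\ell-\sum\vec x_i)=\mathcal O(2\vec c-\sum a_i\vec x_i)$. So (8) becomes an exact sequence
$$0\to L(\vec\omega)\to\pi E\to\bigoplus_iL(\vec\ell-a_i\vec x_i)\xrightarrow{(X_i^{a_i})_i}L(\vec\ell)\to0,\qquad a_i=1+\ell_i, \tag{9}$$
of the shape (1).

**Step 5: the class of (9) is nonzero.** Let $\mathcal K$ be the kernel of the right-hand map. As there is no $\operatorname{Ext}^1$ between line bundles, the long exact sequence of $0\to\mathcal K\to\bigoplus_iL(\vec\ell-a_i\vec x_i)\to L(\vec\ell)\to0$ shows that the connecting map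
$$\operatorname{Ext}^1(\mathcal K,L(\vec\omega))\to\operatorname{Ext}^2(L(\vec\ell),L(\vec\omega))$$
is injective. Up to sign it sends the class $\eta$ of $0\to L(\vec\omega)\to\pi E\to\mathcal K\to0$ to the class of (9). If $\eta=0$, then $L(\vec\omega)$ is a direct summand of $\pi E$. By Lemma 1 the inclusion and the projection lift to modules, and $E=C_{\mathbf a}$ has a free summand, contradicting Theorem A. So the class of (9) is nonzero.

**Step 6: the middle term is determined.** Any sequence of the shape (9), with the same right-hand map and nonzero class, comes from some $0\ne\eta'\in\operatorname{Ext}^1(\mathcal K,L(\vec\omega))$. As $\operatorname{Ext}^2(L(\vec\ell),L(\vec\omega))$ is one-dimensional and the connecting map is injective, $\eta'=\lambda\eta$ with $\lambda\in k^\times$, so the middle terms are isomorphic. Thus $\pi E\cong E_L\langle\vec\ell\,\rangle$.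

**Step 7: all 2-extension bundles occur.** The map $\mathbf a\mapsto\vec\ell$ is a bijection onto $\{0\le\vec\ell\le\vec\delta\}$, and for fixed $\mathbf a$ every line bundle has the form $\mathcal O(\vec c-\vec\ell+\vec y)$. $\square$

## 12. Proof of Theorem C

Let $E$ be an indecomposable ACM bundle, $E\cong\pi(M)$ with $M$ graded MCM. By Lemma 1, $M$ is indecomposable, and $\operatorname{rank}E=\operatorname{rank}M$.

**Step 1: ranks two and three.** If $M$ is free, then $M\cong R(\vec x)$ and $E$ is a line bundle, of rank $1$. Otherwise $M$ has no free summand, and Theorem B with $n=4$ gives $\operatorname{rank}E\ge4$.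

**Step 2: rank four.** If $\operatorname{rank}E=4$, then $M$ is not free, and $M\cong C_{\mathbf a}(\vec y)$ by Theorem B. So $E$ is a 2-extension bundle by Proposition 6.

**Step 3: the converse.** By Proposition 6 every 2-extension bundle is some $\pi(C_{\mathbf a}(\vec y))$. It is ACM, it has rank $4$ by Theorem B, and it is indecomposable by Theorem A and Lemma 1. $\square$

## 13. The gap above the minimal rank: ranks five and six

The same lemmas say what comes after rank four. This section is not needed for Theorem C.

**Theorem D.** Let $n\ge3$ and let $M\ne0$ be MCM over $R_n$ without free summands. Then $\operatorname{rank}M=2^{n-2}$ or $\operatorname{rank}M\ge3\cdot2^{n-3}$. If at least two weights are $\ge3$, there is an indecomposable MCM module of rank exactly $3\cdot2^{n-3}$. If at most one weight is $\ge3$, every non-free indecomposable MCM module is some $C_{\mathbf a}(\vec y)$. Hence for quadrangles rank $5$ does not occur for indecomposable ACM bundles, and rank $6$ occurs if and only if at least two $p_i\ge3$. Otherwise all indecomposable ACM bundles are line bundles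 or 2-extension bundles.

*Proof.*

**Step 1: a gap for generators.** We claim: for $n\ge1$ and $M\ne0$ MCM over $R_n$ without free summands, $\mu(M)=2^{n-1}$ or $\mu(M)\ge3\cdot2^{n-2}$. For $n=1$, $\mu(M)$ is $1$ or at least $2\ge\tfrac32$. For the step from $n$ to $n+1$: if $s\ge3$, then (5), Lemma 3 and Theorem A give $\mu(M)\ge3\cdot2^{n-1}$. If $s=2$, then (5) and Lemma 4 give $\mu(M)=2\mu(J_1)$, which by induction is $2^n$ or at least $3\cdot2^{n-1}$.

**Step 2: the gap for ranks.** Let $M$ be over $R_{n+1}$ with $n\ge2$. If $s\ge3$, then (4), Lemma 3 and Theorem B give $\operatorname{rank}M\ge3\cdot2^{n-2}$. If $s=2$, then $\operatorname{rank}M=\mu(J_1)$ by Lemma 4, which by Step 1 is $2^{n-1}$ or at least $3\cdot2^{n-2}$. With $n+1$ replaced by $n$, this is the gap statement.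

**Step 3: sharpness, the starting module.** Suppose two weights are $\ge3$. Permuting the variables, let $p_1,p_2\ge3$. Over $R_2$ let $M_2$ be given by a chain of rank-one free $k[X_1]$-modules whose maps are $X_1$, $X_1$, $-X_1^{p_1-2}$ at three positions of a period of length $p_2\ge3$, and identities elsewhere. (For weights $(3,3)$ this is $(X_1,X_2)^2$, up to a twist.) It has rank $1$, so it is indecomposable. By (5), $\mu(M_2)=3$, so it is not free.

**Step 4: sharpness, one more variable.** Let $J$ be an indecomposable non-free MCM $R_n$-module, $n\ge2$, with $\mu(J)=3\cdot2^{n-2}$. Let $\varphi:G_1\to G_0$ be its minimal $P_n$-resolution, where $\operatorname{rank}G_1=\operatorname{rank}G_0=\mu(J)$ because $f=f_n$ kills $J$. Since $fG_0\subset\varphi(G_1)$ and $\varphi$ is injective, there is a unique $\psi:G_0\to G_1(\vec c)$ with $\varphi\psi=f$. From $\varphi\psi\varphi=f\varphi=\varphi f$ we get $\psi\varphi=f$. Put $J'=\operatorname{coker}\psi$, an MCM $R_n$-module.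

If $\psi$ had a unit entry, splitting off a summand on which $\psi$ is an isomorphism would give a summand of $\varphi$ equal to $f:P(\vec y-\vec c)\to P(\vec y)$, that is, a free summand of $J$, which is impossible. So $\psi$ is minimal and $\mu(J')=\mu(J)$. Likewise $J'$ has no free summand: otherwise $\psi$, the minimal resolution of $J'$, would have a summand equal to a twist of $f$, and $\varphi$ would have an isomorphism as a summand, contradicting its minimality.

Let $M$ be the $R_{n+1}$-module with $M^0=G_1$, $M^1=G_0$, $M^2=\dots=M^p=G_1(\vec c)$ and maps $\varphi,-\psi,\mathrm{id},\dots,\mathrm{id}$, where $p=p_{n+1}$. All $p$-fold composites are $-f$. So $M$ is MCM, with jumps $J$ at position $1$ and $J'$ at position $2$. Hence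
$$\mu(M)=\mu(J)+\mu(J')=2\mu(J)=3\cdot2^{n-1},\qquad\operatorname{rank}M=\operatorname{rank}G_0=\mu(J)=3\cdot2^{n-2}.$$

**Step 5: this $M$ is indecomposable and not free.** Let $M=U\oplus V$ with $U,V\ne0$. Since $J$ is indecomposable, one of the summands, say $V$, has zero jump at position $1$. As $V\ne0$, it has a nonzero jump (the case $s=0$ in the proof of Lemma 3), so it has exactly one per period, at position $2$. This jump is isomorphic to $V^p/fV^p$, hence is a nonzero free summand of $J'$, a contradiction. So $M$ is indecomposable. It is not free, since $R_{n+1}(\vec z)$ has only one nonzero jump per period. Starting from $M_2$ and iterating Step 4 gives, for each $n\ge3$, an indecomposable MCM $R_n$-module of rank $3\cdot2^{n-3}$.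

**Step 6: at most one weight $\ge3$.** Permute so that $p_2=\dots=p_n=2$; the class of modules $C_{\mathbf a}(\vec y)$ is invariant under permuting variables. We show by induction on $m\le n$ that every non-free indecomposable MCM $R_m$-module is a $C_{\mathbf a}(\vec y)$. For $m=1$ this is the list in Section 1. For the step from $m$ to $m+1$, let $M$ be such a module over $R_{m+1}$. It has no free summand, so Lemma 3 gives $2\le s\le p_{m+1}=2$. By Lemma 4, after rotation, $J_1$ is indecomposable, and it is not free by Lemma 3. So $J_1\cong C_{\mathbf a}(\vec y)$ by induction, and $M$ is a twist of $C_{(\mathbf a,1)}$ by Lemma 5.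

**Step 7: quadrangles.** Take $n=4$. A non-free indecomposable MCM module has rank $4$ or at least $6$ by Step 2, so by Lemma 1 rank $5$ does not occur for indecomposable ACM bundles. If at least two $p_i\ge3$, rank $6$ occurs by Step 5 and Lemma 1. If at most one $p_i\ge3$, then by Step 6 and Proposition 6 all indecomposable ACM bundles are line bundles or 2-extension bundles, of ranks $1$ and $4$, so rank $6$ does not occur. $\square$
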